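# Three equally spaced points: monochromatic or rainbow

## Coloring the plane by squared length

Color each point $x$ of the plane by $\lfloor |x|^2\rfloor \bmod 4$, so there are four colors. Fix $x=(1,0)$, let $v$ be a unit vector, and look at the three equally spaced points $x-v,\ x,\ x+v$. With $s=x\cdot v$ their squared lengths are $2-2s,\ 1,\ 2+2s$. Try three choices of $v$.

* $v=(0,1)$, $s=0$: squared lengths $2,1,2$, colors $2,1,2$. Two colors.
* $v=(\tfrac12,\tfrac{\sqrt3}{2})$, $s=\tfrac12$: squared lengths $1,1,3$, colors $1,1,3$. Two colors.
* $v=(\tfrac34,\tfrac{\sqrt7}{4})$, $s=\tfrac34$: squared lengths $\tfrac12,1,\tfrac72$, colors $0,1,3$. Three different colors.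

Three equal colors never appear, wherever $x$ is. The reason is the identity
$$|x-v|^2+|x+v|^2=2|x|^2+2\qquad(|v|=1). \tag{1}$$
Suppose all three points had color $a$, and write the squared lengths of $x-v,x,x+v$ as $4k_i+a+\theta_i$ with $k_i\in\mathbb Z$ and $0\le\theta_i<1$, for $i=0,1,2$. By (1), $\theta_0-2\theta_1+\theta_2$ is an integer congruent to $2$ modulo $4$. But it lies strictly between $-2$ and $2$, and no integer there is $\equiv 2 \pmod 4$. The argument uses only (1), so it works in every dimension.

So this coloring avoids triples with one color, but we found a triple with three colors. Can a coloring avoid both, so that every such triple shows *exactly two* colors? On a line, yes: color $x\in\mathbb R$ by $\lfloor x\rfloor\bmod 2$. Then $x-1$ and $x+1$ have the same color and $x$ has the other one. In the plane, coloring by $\lfloor x_1\rfloor \bmod 2$ does not help, because a vertical triple has one color. We ask whether, with some number of colors, the trick of the line can be repeated in every dimension.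

## Gallai–Ramsey configurations and three theorems

**Definitions.** A *configuration* is a finite set of points in Euclidean space. An *$r$-coloring* of $\mathbb E^n$ is a coloring of its points with $r$ colors. A *copy* of a configuration $K$ is a set of points congruent to $K$. A copy is *monochromatic* if all its points have the same color, and *rainbow* if its points have pairwise different colors. $K$ is *Ramsey* if for every positive integer $r$ there is an $n$ such that every $r$-coloring of $\mathbb E^n$ contains a monochromatic copy of $K$. $K$ is *Gallai-Ramsey* if for every positive integer $r$ there is an $n$ such that every $r$-coloring of $\mathbb E^n$ contains a copy of $K$ that is monochromatic or rainbow.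

For example, a two-point set is Gallai-Ramsey for a trivial reason: two points have equal or different colors. Let $l_3$ be three collinear points with pairwise distances $1,1,2$. A copy of $l_3$ is a triple $x-v,x,x+v$ with $|v|=1$, and it is neither monochromatic nor rainbow if and only if it receives exactly two colors. The coloring $\lfloor|x|^2\rfloor\bmod4$ shows that $l_3$ is not Ramsey. This also follows from the fact, due to Erdős et al., that every Ramsey configuration lies on a sphere, since a line meets a sphere in at most two points. McGuigan and Pan ("Bipartite and Euclidean Gallai-Ramsey Theory", arXiv:2410.07634, 2024) is the source of the question whether $l_3$ is Gallai-Ramsey. The answer is yes.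

**Theorem A.** For every $r$ there is $n$ such that every $r$-coloring of $\mathbb E^n$ contains a monochromatic or rainbow copy of $l_3$.

**Theorem B.** There is an absolute constant $n_0$ such that every coloring of $\mathbb E^{n_0}$, with any finite or infinite number of colors, contains a monochromatic or rainbow copy of $l_3$. (Necessarily $n_0\ge2$.)

**Theorem C.** Let $l_k$ be $k$ collinear points with consecutive distances $1$. Then $l_k$ is Gallai-Ramsey if and only if $k\le3$.

Theorem B contains Theorem A. We still prove A first, because its proof carries the geometry without the extra bookkeeping.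

Apart from elementary algebra we use two combinatorial theorems. The second is recalled when we need it; the first is the following.

**Ramsey's theorem.** For all positive integers $\ell,m,r$ there is $N$ such that for every $r$-coloring of the $\ell$-subsets of an $N$-element set there is an $m$-subset all of whose $\ell$-subsets have the same color.

We use it several times in a row, as follows. Suppose colorings of $\ell_1$-subsets, $\ell_2$-subsets, …, $\ell_q$-subsets of one large set are given. Ramsey's theorem for the first coloring gives a large subset homogeneous for it. Every subset of a homogeneous set is homogeneous, so we may apply the theorem inside this subset to the second coloring, and so on. Choosing the sizes backward, from the last to the first, we see that a large enough ground set contains an $m$-subset homogeneous for all $q$ colorings at once.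

## Spherical colorings and a function of one integer variable

A coloring is *spherical* if the color of $x$ depends only on $|x|$, as in our first example. Say the color is $\varphi(|x|^2)$, and let $n\ge2$. If $|x|^2=N$ and $|s|\le\sqrt N$, then some unit vector $v$ has $x\cdot v=s$, and the triple has squared lengths
$$N+1-2s,\qquad N,\qquad N+1+2s .$$
Suppose that every copy of $l_3$ has exactly two colors. Then $s=0$ gives $\varphi(N)\ne\varphi(N+1)$, and, for $N\ge\frac14$, $s=\frac12$ gives $\varphi(N)\neq\varphi(N+2)$. So $\varphi(N),\varphi(N+1),\varphi(N+2)$ are pairwise different. Spherical colorings with two colors are already impossible.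

For more colors, restrict to $|s|\le\frac12$ and $N\ge \frac14$, and measure squared lengths in steps of $1/q$ with $q$ even. Put $f(j)=\varphi(\frac14+\frac jq)$. The end points of the triple have squared lengths $N+\frac pq$ and $N+\frac{2q-p}{q}$, where $s=\frac{q-p}{2q}$, so for $0\le p\le 2q$ the set
$$\{f(j),\,f(j+p),\,f(j+2q-p)\}$$
has exactly two elements. Is this contradictory? It depends on $q$. For $q=2$ it is not: take $f(j)=j\bmod3$. Then the sets for $p=0,1,2$ are
$$\{j,j+4\}\equiv\{j,j+1\},\quad \{j,j+1,j+3\}\equiv\{j,j+1\},\quad \{j,j+2\} \pmod 3,$$
and $p=3,4$ repeat $p=1,0$. All have exactly two elements, so steps of $\frac12$ are too coarse. We divide the step by three and take $q=6$. The ladder of values $\frac14+\frac j6$ splits into three interleaved ladders of step $\frac12$. Each is forced to look like the example $j\bmod 3$, and the contradiction comes from triples that mix the three ladders.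

**Lemma 1.** There is no function $f:\{0,1,\dots,32\}\to C$ ($C$ any set) such that for all $j\ge0$, $0\le p\le12$ with $j+12\le32$,
$$\{f(j),\,f(j+p),\,f(j+12-p)\}\ \text{ has exactly two elements.} \tag{2}$$

With the computation above for $q=6$, Lemma 1 shows that for $n\ge2$ every spherical coloring of $\mathbb E^n$ contains a monochromatic or rainbow copy of $l_3$. We shall not use this for general colorings. What we shall do is find, inside an arbitrary coloring, a family of points on which it behaves like a spherical coloring with steps $\frac16$.

## No function on $\{0,\dots,32\}$ satisfies (2)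

Suppose $f$ satisfies (2). We call $j$ the base; bases run over $0\le j\le20$.

**Step 1: separate the values on each ladder.** This step shows that values of $f$ at distance $12$, $6$ or $3$ differ. Taking $p=0$ and $p=6$ in (2),
$$f(j)\neq f(j+12),\qquad f(j)\ne f(j+6)\qquad (0\le j\le20). \tag{3}$$
Next, we claim
$$f(j)\neq f(j+3)\qquad(0\le j\le14). \tag{4}$$
Suppose $a=f(j)=f(j+3)$, and put $b=f(j+6)$, $d=f(j+12)$. By (3) with base $j$, $b\ne a$ and $d\ne a$. By (3) with base $j+6\le20$, $d\neq b$. So $a,b,d$ are pairwise different. But (2) with base $j+3$ and $p=3$ says that $\{f(j+3),f(j+6),f(j+12)\}=\{a,b,d\}$ has exactly two elements, a contradiction.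

**Step 2: period nine.** This step reduces $f$ to nine values. Let $0\le j\le11$. By (4) with bases $j$ and $j+3\le14$, and by (3), the values $f(j),f(j+3),f(j+6)$ are pairwise different. By (2) with $p=3$, $\{f(j),f(j+3),f(j+9)\}$ has exactly two elements, and $f(j)\ne f(j+3)$, so $f(j+9)$ is one of these two. By (3) with base $j+3$, $f(j+9)\ne f(j+3)$. Hence $f(j+9)=f(j)$ for $0\le j\le 11$.

Put $e_i=f(i)$ for $0\le i\le8$ and regard the index as an element of $\mathbb Z_9$. Then $f(j)=e_{j\bmod9}$ for $0\le j\le20$, and each of the triples
$$(e_0,e_3,e_6),\qquad(e_1,e_4,e_7),\qquad(e_2,e_5,e_8)$$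
consists of pairwise different elements.

**Step 3: rewrite (2) modulo nine.** We claim that
$$\text{if } y+z=2x+3 \text{ in }\mathbb Z_9,\text{ then }\{e_x,e_y,e_z\}\text{ has exactly two elements.} \tag{5}$$
Represent $x$ by an integer in $\{0,\dots,8\}$ and choose $p\in\{0,\dots,8\}$ with $p\equiv y-x$. Apply (2) with base $x$ and this $p$. The indices $x$, $x+p$, $x+12-p$ are at most $20$, so Step 2 lets us reduce them modulo $9$. They reduce to $x$, $y$, and $x+12-p\equiv 2x+3-y=z$. This proves (5).

**Step 4: the three triples use the same three colors.** Put $U=\{e_1,e_4,e_7\}$ and $V=\{e_2,e_5,e_8\}$; both have three elements. This step shows $U=V=\{e_0,e_3,e_6\}$. For $x=0,3,6$ the condition in (5) is $y+z\equiv3,0,6$ respectively, and it holds for the pairs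

* $M_0:\ (1,2),\ (4,8),\ (7,5)$,
* $M_3:\ (1,8),\ (4,5),\ (7,2)$,
* $M_6:\ (1,5),\ (4,2),\ (7,8)$.

Each $M_x$ is a perfect matching between $\{1,4,7\}$ and $\{2,5,8\}$, and together the three matchings contain each of the nine pairs once. Let $(y,z)\in M_x$. By (5), either $e_y=e_z\ne e_x$ (first kind), or $e_y\neq e_z$ and exactly one of $e_y,e_z$ equals $e_x$ (second kind). The color $e_x$ occurs at most once among $e_1,e_4,e_7$ and at most once among $e_2,e_5,e_8$, so at most two pairs of $M_x$ are of the second kind. Hence each $M_x$ contains a pair of the first kind. On the other hand, the number of pairs $(y,z)\in\{1,4,7\}\times\{2,5,8\}$ with $e_y=e_z$ is $|U\cap V|\le3$. So it is exactly $3$, which gives $U=V$, and each $M_x$ contains exactly one pair of the first kind. The other two pairs of $M_x$ are of the second kind, so $e_x\in U\cup V=U$. This holds for $x=0,3,6$, and $e_0,e_3,e_6$ are three different elements of the three-element set $U$. Thus $\{e_0,e_3,e_6\}=U=V$.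

**Step 5: algebra in $\mathbb Z_3$.** Only three colors occur among the $e_i$. Name them by the elements of $\mathbb Z_3$ so that $e_{3i}=i$, that is, $e_0=0$, $e_3=1$, $e_6=2$. The point of this naming is that three elements of $\mathbb Z_3$ take exactly two values if and only if their sum is nonzero: $a+a+a=0$, $0+1+2=0$, while $a+a+b=b-a\neq0$ if $a\ne b$. So (5) becomes
$$e_x+e_y+e_z\neq0\quad\text{whenever } y+z=2x+3\text{ in }\mathbb Z_9. \tag{6}$$
There are six permutations of $\mathbb Z_3$ and six maps $i\mapsto\alpha+\varepsilon i$ with $\varepsilon=\pm1$, so every permutation has this form. Hence there are $\alpha,\beta\in\mathbb Z_3$ and $\varepsilon,\delta\in\{1,-1\}$ with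
$$e_{1+3i}=\alpha+\varepsilon i,\qquad e_{2+3i}=\beta+\delta i\qquad(i=0,1,2).$$
Note that $2=-1$ in $\mathbb Z_3$, so $e_7=\alpha-\varepsilon$ and $e_8=\beta-\delta$. Put $\sigma=\alpha+\beta$. We now exclude all values of $\sigma$.

*Base $x=0$.* The three pairs of $M_0$ give $\sigma\ne0$, $\sigma+\varepsilon-\delta\ne0$, $\sigma-\varepsilon+\delta\neq0$. If $\varepsilon\ne\delta$, then $\varepsilon-\delta\ne0$ in $\mathbb Z_3$, and $\sigma$, $\sigma+(\varepsilon-\delta)$, $\sigma-(\varepsilon-\delta)$ are all three elements of $\mathbb Z_3$; one of them is $0$, a contradiction. So $\varepsilon=\delta$ and $\sigma\ne0$.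

*Bases $x=3$ and $x=6$.* The pair $(1,8)\in M_3$ gives $1+\alpha+\beta-\delta=\sigma+2\delta+1\ne0$. The pair $(1,5)\in M_6$ gives $2+\alpha+\beta+\delta=\sigma+\delta+2\neq0$. If $\delta=-1$, these say $\sigma\ne1$ and $\sigma\ne2$, which is impossible together with $\sigma\ne0$. So $\varepsilon=\delta=1$.

*Base $x=1$.* Take $(y,z)=(0,5)$, where $0+5=2+3$. Then $e_1+e_0+e_5=\alpha+0+(\beta+1)\ne0$, so $\sigma\ne2$.

*Base $x=2$.* Take $(y,z)=(0,7)$, where $0+7=4+3$. Then $e_2+e_0+e_7=\beta+0+(\alpha+2)\neq0$, so $\sigma\ne1$.

Thus $\sigma\notin\{0,1,2\}$, a contradiction. $\square$

## Words, sites, and the progression $T,T,D$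

Now let $c$ be an arbitrary $r$-coloring of $\mathbb E^n$ with $n$ huge. The first thing to try is Ramsey's theorem on the coordinates. Fix a word $w=(w_1,\dots,w_\ell)$ of nonzero reals. For an $\ell$-set $A$ of coordinates, place the entries of $w$ in increasing order on $A$ and $0$ elsewhere. The color of the resulting point is a coloring of $\ell$-sets. So on a large set of coordinates it depends only on the word, not on $A$. If some copy of $l_3$ had the same word at its three points, it would be monochromatic.

Exactly here the plain approach stops. Points with the same word have the same length, and (1) forbids three points of a copy of $l_3$ to have equal length. At least two words must be involved, and Ramsey's theorem says nothing about how the colors of two different words are related. So the aim has to change. We do not look for one good copy. We look for many copies, with few words, and show that the constraint "exactly two colors" on all of them is contradictory. Lemma 1 says which system of constraints would suffice: words whose color depends only on an integer $j$, as if the coloring were spherical. There is one more obstacle. A word remembers the order of its letters: $(t,2t,-t)$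 and $(2t,-t,t)$ have equal length, and homogeneity over the coordinates does not make their colors equal. A second application of Ramsey's theorem will remove the order.

Let $t=1/\sqrt{24}$. The building block is the observation that in the plane the points
$$(0,t),\qquad (t,0),\qquad (2t,-t)$$
are equally spaced with difference $(t,-t)$. When zeros are dropped, the first two give the *same* word "$t$", and the third gives the word "$2t,-t$".

**Words.** For $J\subseteq[k]=\{1,\dots,k\}$ let $W_J$ be the string obtained by concatenating, for $i=1,\dots,k$, the string "$t$" if $i\notin J$ and the string "$2t,-t$" if $i\in J$. It has length $k+|J|$. For a $(k+|J|)$-set $A$ of coordinates let $\pi_J(A)$ be the point whose coordinates in $A$, in increasing order, are the entries of $W_J$, and whose other coordinates are $0$.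

**Sites.** Let $Y=\{y_1<\dots<y_{2k}\}$ be a set of coordinates. We call $\{y_{2i-1},y_{2i}\}$ *site* $i$. We consider points that vanish outside $Y$ and whose restriction to each site is $(t,0)$ or $(0,t)$ (both are called state $T$) or $(2t,-t)$ (state $D$). The set $J$ of sites in state $D$ is the *$D$-set* of the point. Reading the nonzero coordinates in order gives $W_J$, so the point equals $\pi_J(A)$ for some $A\subseteq Y$.

For example, let $k=3$, $J=\{2\}$, $Y=\{1,\dots,6\}$. Then $W_J=(t,2t,-t,t)$, and the point $(0,t,\,2t,-t,\,t,0)$ has $D$-set $J$ and equals $\pi_J(\{2,3,4,5\})$.

A site in state $T$ contributes $t^2$ to the squared length and a site in state $D$ contributes $5t^2$. So a point with $D$-set $J$ has squared length $\frac{k}{24}+\frac{|J|}{6}$: we are on a ladder with steps $\frac16$.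

**Gadget.** Let $J,P,Q\subseteq[k]$ be pairwise disjoint with $|P|+|Q|=12$. Let $x$ be $D$ on the sites of $J$ and $(t,0)$ on all other sites. Let $v$ be $(t,-t)$ on the sites of $P$, $(-t,t)$ on the sites of $Q$, and $0$ elsewhere. Then $x-v,\,x,\,x+v$ is a copy of $l_3$, with $D$-sets $J\cup Q,\ J,\ J\cup P$ respectively.

To verify this, note first that $|v|^2=12\cdot2t^2=1$. On a site of $P$ we have $x+v=(2t,-t)$, which is $D$, and $x-v=(0,t)$, which is $T$. On a site of $Q$ we have $x+v=(0,t)$, which is $T$, and $x-v=(2t,-t)$, which is $D$. On all other sites the three points agree. $\square$

## Bounded number of colors: proof of Theorem A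

Fix $r$.

**Step 1: choose the number of sites.** This choice will remove the order of the letters. By Ramsey's theorem, applied successively for $j=0,\dots,32$, choose $k\ge32$ such that for any assignment of $r$ colors to the subsets of $[k]$ of size at most $32$ there is $H\subseteq[k]$ with $|H|=32$ on which the color of each subset depends only on its size. (The case $j=0$ is void, as there is only one empty set.)

**Step 2: choose the dimension.** This choice will remove the positions. By Ramsey's theorem, choose $n$ such that for every $r$-coloring $c$ of $\mathbb E^n$ there is a $2k$-set $Y$ of coordinates such that for each $J\subseteq[k]$ with $|J|\le32$ the color $c(\pi_J(A))$ is the same for all $(k+|J|)$-sets $A\subseteq Y$. To get it, apply Ramsey's theorem successively to the finitely many $J$, coloring the $(k+|J|)$-sets $A$ of coordinates by $c(\pi_J(A))$. Note that $k+|J|\le2k$.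

**Step 3: read off a function satisfying (2).** Suppose $c$ is an $r$-coloring of $\mathbb E^n$ with no monochromatic and no rainbow copy of $l_3$. Take $Y$ as in Step 2 and let $\chi(J)$ be the common color of the points $\pi_J(A)$, $A\subseteq Y$, for $|J|\le32$. In particular every point with $D$-set $J$ has color $\chi(J)$, whichever forms of $T$ it uses. Take $H$ as in Step 1 for $\chi$, and let $f(j)$ be the value of $\chi$ on the $j$-subsets of $H$, $0\le j\le32$.

Let $0\le p\le12$, $j\ge0$, $j+12\le32$. Since $|H|=32$, we can choose pairwise disjoint $J,P,Q\subseteq H$ of sizes $j,p,12-p$. The gadget is a copy of $l_3$ whose colors form the set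
$$\{\chi(J),\chi(J\cup P),\chi(J\cup Q)\}=\{f(j),f(j+p),f(j+12-p)\},$$
which therefore has exactly two elements. So $f$ satisfies (2), contradicting Lemma 1. $\square$

Hence $l_3$ is Gallai-Ramsey, although it is not Ramsey.

## Canonical types and unboundedly many colors

In Theorem A the dimension depends on $r$, because Ramsey's theorem needs a bound on the number of colors. Without a bound there need not be homogeneous sets at all; think of a coloring in which all points have different colors. That particular coloring is harmless to us, since every copy of $l_3$ is rainbow. The right tool is a theorem that describes what remains when the number of colors is arbitrary.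

**Erdős–Rado canonical Ramsey theorem** (*A combinatorial theorem*, J. London Math. Soc. 25 (1950)), finite form. For all $\ell,m$ there is $N$ such that for every coloring of the $\ell$-subsets of an $N$-element ordered set, with any number of colors, there are an $m$-subset $Y$ and $I\subseteq[\ell]$ such that two $\ell$-subsets $A,B\subseteq Y$ have the same color if and only if for every $i\in I$ their $i$-th smallest elements coincide.

We then say that $Y$ is *canonical with type $I$*. For $\ell=2$ the four types are: all pairs have the same color ($I=\emptyset$), the color determines and is determined by the smaller element ($I=\{1\}$), the same for the larger element ($I=\{2\}$), all pairs have different colors ($I=\{1,2\}$). A subset of a canonical set is canonical with the same $I$. So, as with Ramsey's theorem, canonicity can be achieved for several colorings successively.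

The plan is to repeat the proof of Theorem A with canonical sets in place of homogeneous ones, and to use the absence of rainbow copies to show that the types are almost trivial.

**Constants.** Choose in turn:

* $g\ge114$ such that for any coloring of the subsets, of sizes $6,\dots,38$, of a $g$-element ordered set there is a $114$-subset canonical for each of these sizes;
* $k\ge86$ such that for any colorings of the $(j+1)$-subsets of $[k]$ with $2^{j+1}$ colors, $0\le j\le38$, there is a $g$-subset $K_0\subseteq[k]$ on which, for each $j$, the color of all $(j+1)$-subsets is constant;
* $n_0$ such that for every coloring $c$ of $\mathbb E^{n_0}$ there is a $2k$-set $Y$ of coordinates which, for each $J\subseteq[k]$ with $|J|\le38$, is canonical for $A\mapsto c(\pi_J(A))$, with some type $I_J\subseteq[k+|J|]$.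

The first and third choices use the Erdős–Rado theorem, the second Ramsey's theorem. None of them involves the number of colors of $c$.

Let $c$ be a coloring of $\mathbb E^{n_0}$ with no monochromatic or rainbow copy of $l_3$. Fix $Y$ and the types $I_J$ as in the third choice.

**Step 1: $|I_J|\le1$ for all $|J|\le38$.** This step shows that the color of $\pi_J(A)$ is sensitive to the position of at most one entry. Suppose $i\ne i'$ both lie in $I_J$. We build two copies of $l_3$ with the same midpoint whose four ends have four different colors.

Let $\ell=k+|J|$ and let $w_1,\dots,w_\ell$ be the entries of $W_J$. Each $w_s^2$ is $t^2$ or $4t^2$. At least $k-38\ge48$ entries equal $t$. We choose $S\subseteq[\ell]$ with $i,i'\in S$ and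
$$\sum_{s\in S}w_s^2=48t^2=2 .$$
This is possible: $i$ and $i'$ contribute between $2t^2$ and $8t^2$, so at most $46$ further entries $t$ have to be added, and at least $46$ entries equal to $t$ remain besides $i,i'$. Since every term is at least $t^2$, $|S|\le48$. Hence $\ell+|S|\le k+38+48=k+86\le2k$. So we can choose elements of $Y$ in increasing order for $s=1,\dots,\ell$: one element $a_s$ if $s\notin S$, and two successive elements $a_s<b_s$ if $s\in S$.

For $\varepsilon\in\{a,b\}^S$ let $A_\varepsilon$ be the $\ell$-set whose $s$-th smallest element is $a_s$ for $s\notin S$, and $a_s$ or $b_s$ according to $\varepsilon_s$ for $s\in S$. Let $u_\varepsilon=\pi_J(A_\varepsilon)$, and let $\bar\varepsilon$ be the opposite choice at every $s\in S$. The midpoint $m$ of $u_\varepsilon$ and $u_{\bar\varepsilon}$ has entry $w_s/2$ at both $a_s$ and $b_s$ for $s\in S$, and entry $w_s$ at $a_s$ for $s\notin S$. So $m$ does not depend on $\varepsilon$. Moreover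
$$|u_\varepsilon-m|^2=\sum_{s\in S}2\Bigl(\frac{w_s}{2}\Bigr)^2=\frac12\sum_{s\in S}w_s^2=1 .$$
Thus $u_\varepsilon,m,u_{\bar\varepsilon}$ is a copy of $l_3$ for every $\varepsilon$.

Take $\varepsilon$ constantly $a$, and let $\varepsilon'$ differ from $\varepsilon$ exactly at $i$. On the pair $(i,i')$ the choices $\varepsilon,\bar\varepsilon,\varepsilon',\bar\varepsilon'$ are $(a,a),(b,b),(b,a),(a,b)$, which are pairwise different. Since $i,i'\in I_J$, the points $u_\varepsilon,u_{\bar\varepsilon},u_{\varepsilon'},u_{\bar\varepsilon'}$ have four different colors. The color of $m$ is at most one of these. So $m$ together with $\{u_\varepsilon,u_{\bar\varepsilon}\}$ or with $\{u_{\varepsilon'},u_{\bar\varepsilon'}\}$ is a rainbow copy, a contradiction.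

This argument cannot reach $|I_J|=0$. If $I_J=\{i\}$, the color of $u_\varepsilon$ depends only on the position of the $i$-th entry, so all the ends together show at most two colors. If $m$ has one of the colors of the two ends, no rainbow copy arises. A single sensitive entry needs another treatment.

**Step 2: the sensitive site lies outside the free sites.** This step finds a large set $K_0$ of sites on which the color of a point is a function of its $D$-set, as in Theorem A. If $I_J=\{i\}$, let $s(J)\in[k]$ be the index of the site to which the $i$-th entry of $W_J$ belongs. If $I_J=\emptyset$, $s(J)$ is undefined.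

Consider two points with $D$-set $J$; they are $\pi_J(A)$ and $\pi_J(B)$ with $A,B\subseteq Y$. If $s(J)$ is undefined, they have the same color. If they agree on site $s(J)$, then the $i$-th elements of $A$ and $B$ coincide, and again they have the same color. In particular they have the same color if $s(J)\in J$, because state $D$ has a single form. The only trouble is a site $s(J)\notin J$, where $T$ may be $(t,0)$ in one point and $(0,t)$ in the other.

For $0\le j\le38$ color each $(j+1)$-set $E=\{\epsilon_1<\dots<\epsilon_{j+1}\}\subseteq[k]$ by the $0/1$-vector of length $j+1$ whose $i$-th entry is $1$ if and only if $s(E\setminus\{\epsilon_i\})=\epsilon_i$. There are $2^{j+1}$ possible vectors. Let $K_0$, $|K_0|=g$, be homogeneous for all these $j$, as in the second choice of constants.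

We claim that all these vectors are zero on $K_0$. Suppose that for size $j+1$ the $i$-th entry is $1$ on $K_0$. Take $h_1<\dots<h_{j+2}$ in $K_0$, which is possible since $j+2\le40\le g$, and put $J=\{h_1,\dots,h_{j+2}\}\setminus\{h_i,h_{i+1}\}$. In $J\cup\{h_i\}$ the elements smaller than $h_i$ are $h_1,\dots,h_{i-1}$, so $h_i$ has rank $i$ there. In $J\cup\{h_{i+1}\}$ the elements smaller than $h_{i+1}$ are also $h_1,\dots,h_{i-1}$, so $h_{i+1}$ has rank $i$ there. The $i$-th entry is $1$ for both $(j+1)$-sets. So $s(J)=h_i$ and $s(J)=h_{i+1}$, which is absurd.

Consequently $s(J)\notin K_0\setminus J$ for all $J\subseteq K_0$ with $|J|\le38$. For if $s(J)=h\in K_0\setminus J$, then the vector of $E=J\cup\{h\}$ has a $1$ at the rank of $h$.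

From now on consider only points that are $(t,0)$ on all sites outside $K_0$. Let $J\subseteq K_0$, $|J|\le38$. Then $s(J)$ is undefined, or in $J$, or outside $K_0$. In the last case all our points agree on site $s(J)$. So in every case all these points with $D$-set $J$ have the same color, which we call $\chi(J)$. For $J,P,Q\subseteq K_0$ the three points of the gadget are $(t,0)$ on all sites outside $K_0$. Hence we have:
$$\begin{gathered}\text{if } J,P,Q\subseteq K_0\text{ are pairwise disjoint, } |P|+|Q|=12\text{ and } |J\cup P|,|J\cup Q|\le38,\\ \text{then }\{\chi(J),\chi(J\cup P),\chi(J\cup Q)\}\text{ has exactly two elements.}\end{gathered} \tag{7}$$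

**Step 3: $\chi$ depends only on the size.** In Theorem A this was the second use of Ramsey's theorem. Now the number of colors of $\chi$ is not bounded, so we use canonical sets and (7). By the choice of $g$ there is $H=\{h_1<\dots<h_{114}\}\subseteq K_0$ which is canonical for $\chi$ on $j$-subsets, with type $I_j'\subseteq[j]$, for $6\le j\le38$. We show $I_j'=\emptyset$.

Suppose $\rho\in I_j'$. Choose $R\subseteq[j]$ with $|R|=6$ and $\rho\in R$. Cut the first $3j\le114$ elements of $H$ into blocks $\{h_{3i-2},h_{3i-1},h_{3i}\}$, $i\in[j]$, and put
$$J=\{h_{3i}: i\in[j]\setminus R\},\qquad P_a=\{h_{3i-3+a}:i\in R\}\quad(a=1,2,3).$$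
The sets $J,P_1,P_2,P_3$ are pairwise disjoint, $|J|=j-6$ and $|P_a|=6$. The $j$-set $J\cup P_a$ has exactly one element in each block, so its $i$-th element lies in block $i$. Its $\rho$-th element is $h_{3\rho-3+a}$, and these are different for $a=1,2,3$. Since $\rho\in I_j'$, the colors $\chi(J\cup P_1),\chi(J\cup P_2),\chi(J\cup P_3)$ are pairwise different. At most one of them equals $\chi(J)$. For the other two indices $a\neq b$, the set $\{\chi(J),\chi(J\cup P_a),\chi(J\cup P_b)\}$ has three elements. But $|P_a|+|P_b|=12$ and both unions have size $j\le38$, which contradicts (7).

Hence $I_j'=\emptyset$ for $6\le j\le38$, that is, $\chi$ is constant on the $j$-subsets of $H$ for each such $j$.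

**Step 4: apply Lemma 1.** Step 3 works only for sizes at least $6$, so we shift by $6$. For $0\le j\le32$ let $f(j)$ be the common value of $\chi$ on the $(j+6)$-subsets of $H$. Let $0\le p\le12$, $j\ge0$, $j+12\le32$, and choose pairwise disjoint $J,P,Q\subseteq H$ of sizes $j+6$, $p$, $12-p$. The unions $J\cup P$, $J\cup Q$ have size at most $j+18\le38$. So (7) says that $\{f(j),f(j+p),f(j+12-p)\}$ has exactly two elements. Thus $f$ satisfies (2), contradicting Lemma 1. Such a coloring $c$ does not exist.

Finally, $n_0\ge2$, because the coloring $\lfloor x\rfloor\bmod2$ of $\mathbb E^1$ gives every copy of $l_3$ exactly two colors. $\square$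

## Four or more points on a line

The coloring $\lfloor|x|^2\rfloor\bmod4$ from the beginning has no monochromatic $l_3$, hence no monochromatic $l_k$ with $k\ge3$. For $k\ge5$ it has no rainbow $l_k$ either, as four colors are too few. So $l_k$ is not Gallai-Ramsey for $k\ge5$. For $k=4$ this coloring is not enough, since four colors do not rule out a rainbow $l_4$ by counting. We want three colors, and we can afford monochromatic copies of $l_3$ as long as there is no monochromatic $l_4$. One coloring does all $k\ge4$ at once.

**Proof of Theorem C.** One point is monochromatic, and two points are always monochromatic or rainbow, so $l_1$ and $l_2$ are Gallai-Ramsey. $l_3$ is Gallai-Ramsey by Theorem A.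

Let $k\ge4$ and color $x\in\mathbb E^n$ by $\lfloor|x|^2/2\rfloor\bmod3$. There are $3<k$ colors, so there is no rainbow copy of $l_k$. Suppose there is a monochromatic copy of $l_k$. Its first four points form a monochromatic copy $x+iv$, $i=0,1,2,3$, $|v|=1$, of $l_4$. Let $a$ be their color and write
$$N_i=\tfrac12|x+iv|^2=3k_i+a+\theta_i,\qquad k_i\in\mathbb Z,\quad0\le\theta_i<1 .$$
Since $N_i=\frac12|x|^2+i\,x\cdot v+\frac{i^2}{2}$, the second differences are
$$N_0-2N_1+N_2=1,\qquad N_1-2N_2+N_3=1 .$$
In these combinations $a$ cancels, and the $k_i$ contribute multiples of $3$. So $\theta_0-2\theta_1+\theta_2$ and $\theta_1-2\theta_2+\theta_3$ are integers congruent to $1$ modulo $3$. Both lie in the open interval $(-2,2)$, where the only such integer is $1$. Hence both equal $1$. Adding the two equations gives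
$$\theta_0-\theta_1-\theta_2+\theta_3=2 ,$$
which is impossible because $\theta_0+\theta_3<2$ and $\theta_1,\theta_2\ge0$. So for every $n$ this $3$-coloring of $\mathbb E^n$ has neither a monochromatic nor a rainbow copy of $l_k$, and $l_k$ is not Gallai-Ramsey. $\square$

With three points there is only one second difference, and $\theta_0-2\theta_1+\theta_2=1$ is possible. Indeed, for a unit vector $v$ the copy $-v,0,v$ of $l_3$ has $|x|^2/2$ equal to $\frac12,0,\frac12$, so it is monochromatic in this coloring.
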